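# Diverging honeycombs in one-ended quasi-transitive graphs

## 1. Ends, quasi-transitivity, and diverging subdivisions

All graphs are connected, and $\mathbb N=\{0,1,2,\dots\}$. We write $B(v,n)$ for the closed ball of radius $n$ about $v$, as a set of vertices. A graph $G$ is also regarded as a 1-complex in which every edge is a unit interval, with path metric $d_G$; so we may speak of the distance of two points that are not vertices. Distances between sets or subgraphs are distances between their vertices, unless points are mentioned.

**Definition (quasi-transitive).** A graph is *vertex-transitive* if its automorphism group has one orbit on vertices, and *quasi-transitive* if it has finitely many.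

Example: the square grid $\mathbb Z^2$ is vertex-transitive. If we subdivide each of its edges once, we get a graph with vertices of degree 4 and of degree 2. It has two orbits (a quarter turn exchanges horizontal and vertical edges), so it is quasi-transitive but not vertex-transitive.

**Definition (ends).** A *ray* is a one-way infinite path. Two rays are *equivalent* if no finite vertex set separates them. The *ends* are the equivalence classes of rays, and a graph is *1-ended* if it has exactly one end.

Example: in the two-way infinite path $\mathbb Z$ the vertex $0$ separates the rays $1,2,\dots$ and $-1,-2,\dots$, and every ray shares a tail with one of these, so there are two ends. In $\mathbb Z^2$ every finite set lies in a box $[-n,n]^2$. The complement of the box is connected and every ray has vertices in it, so all rays are equivalent and $\mathbb Z^2$ is 1-ended. Recall also that every infinite, connected, locally finite graph contains a ray.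

**Definition (hexagonal lattice).** We represent the hexagonal lattice $\mathbb H$ as the *brick wall*: the vertex set is $\mathbb Z^2$, and the edges are $(a,b)(a+1,b)$ for all $a,b$, and $(a,b)(a,b+1)$ for $a+b$ even.

Each vertex has degree 3: it has two horizontal edges, and one vertical edge that goes up if $a+b$ is even and down if $a+b$ is odd. For $a+b$ even, the vertices $(a,b),(a+1,b),(a+2,b),(a+2,b+1),(a+1,b+1),(a,b+1)$ bound a face with six edges. On vertices we have
$$\ell_1\le d_{\mathbb H}\le 3\,\ell_1. \tag{1}$$
The first inequality holds since $\mathbb H\subseteq\mathbb Z^2$. The second holds since the vertical unit step from $(a,b)$ to $(a,b+1)$ costs one edge if $a+b$ is even, and three edges, through $(a+1,b)$ and $(a+1,b+1)$, if $a+b$ is odd.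

**Definition (subdivision).** A *subdivision of $H$ in $G$* is a map $f\colon H\to G$ that sends the vertices of $H$ to distinct vertices of $G$ and each edge $uv$ homeomorphically onto a path of $G$ between $f(u)$ and $f(v)$, such that these paths are internally disjoint and contain no image of a vertex of $H$ in their interior.

Example: the inclusion of the brick wall into $\mathbb Z^2$. Note that $d_H$ is always the metric of $H$ itself. However long the path $f(uv)$ is, the edge $uv$ has length 1.

**Definition (diverging).** A subdivision $f$ of $H$ in $G$ is *diverging* if $d_H(x_i,y_i)\to\infty$ implies $d_G(f(x_i),f(y_i))\to\infty$ for all sequences $(x_i),(y_i)$ of points of $H$.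

Equivalently, for every $R$ there is $c(R)$ such that $d_G(f(x),f(y))\le R$ implies $d_H(x,y)\le c(R)$. If for some $R$ there is no $c(R)$, choose $x_i,y_i$ with $d_H(x_i,y_i)\ge i$ and $d_G(f(x_i),f(y_i))\le R$; then $f$ is not diverging. The converse is immediate.

Example: the inclusion $\mathbb H\subseteq\mathbb Z^2$ is diverging. If $x,y$ are at grid distance at most $R$, then nearest vertices $v,w$ are at grid distance at most $R+1$, and (1) gives $d_{\mathbb H}(x,y)\le 1+3(R+1)$.

Non-example, a folded honeycomb: let $G=\mathbb Z^2\times K_2$, with vertices $(a,b,\varepsilon)$, $\varepsilon\in\{0,1\}$. It is vertex-transitive and 1-ended (argue with boxes as for $\mathbb Z^2$). Put $f(a,b)=(a,b,0)$ for $a\ge0$ and $f(a,b)=(-1-a,b,1)$ for $a\le-1$. This map is injective and sends edges of $\mathbb H$ to edges of $G$; the edge $(-1,b)(0,b)$ goes to $(0,b,1)(0,b,0)$. So $f$ is a subdivision. For $a\ge0$ the vertices $(a,0)$ and $(-1-a,0)$ have $d_{\mathbb H}\ge 2a+1$, but their images $(a,0,0),(a,0,1)$ are adjacent. So $f$ is not diverging.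

**Definition ($K$-fat).** A subdivision $f$ of $\mathbb H$ in $G$ is *$K$-fat* if $d_G(f(x),f(y))>K$ for all points $x,y$ with $d_{\mathbb H}(x,y)>3$.

An example for every $K$ is Lemma 2 below.

The following facts are known. If $G$ is a plane graph, then every subdivision of $\mathbb H$ in $G$ is diverging. And every locally finite quasi-transitive graph that is not quasi-isometric to a tree contains a subdivision of $\mathbb H$. The folded honeycomb shows that outside the plane, a subdivision need not be diverging. The problem, which comes from Agelos Georgakopoulos and Matthias Hamann, "A full Halin grid theorem", arXiv:2403.05862 (2024), is this: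

*Let $G$ be a (non-planar) locally finite, 1-ended, vertex-transitive (or quasi-transitive) graph. Must $G$ contain a diverging subdivision of $\mathbb H$?*

The answer is yes, in both cases. We shall prove more.

**Theorem 1.** Let $G$ be a connected, locally finite, 1-ended, quasi-transitive graph. Then for every $K\in\mathbb N$, $G$ contains a $K$-fat diverging subdivision of $\mathbb H$.

Fatness is not a luxury. Already the passage from quasi-transitive to vertex-transitive graphs in Section 3 needs room around the honeycomb one starts with.

## 2. The grids $\mathbb Z^2$ and $\mathbb Z^3$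

**Lemma 2.** For every $K$ the grid $\mathbb Z^2$ has a $K$-fat diverging subdivision of $\mathbb H$.

*Proof.* Take an integer $N>K$, $N\ge1$. Send $(a,b)$ to $(Na,Nb)$ and edges affinely to straight segments. Let $d_{\mathbb H}(x,y)>3$. Edges of $\mathbb H$ containing $x$ and $y$ share no vertex (otherwise $d_{\mathbb H}(x,y)\le2$), so they are vertex-disjoint unit edges of the grid. Two such edges have $\ell_1$-distance at least 1. This is clear for parallel ones; for $[p,p+1]\times\{q\}$ and $\{a\}\times[b,b+1]$ the distance is the integer $\mathrm{dist}(a,[p,p+1])+\mathrm{dist}(q,[b,b+1])$, which is $0$ only if the edges share a vertex. After scaling, the $\ell_1$-distance is at least $N$, and grid distance is at least $\ell_1$-distance. So the subdivision is $K$-fat. If the images of $x,y$ are at grid distance at most $R$, then $\ell_1(x,y)\le R/N$, and (1), applied to vertices nearest to $x,y$, bounds $d_{\mathbb H}(x,y)$. $\square$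

For $\mathbb Z^3$, use $\mathbb Z^2\times\{0\}$. Its inclusion preserves distances, so the subdivision of Lemma 2 stays $K$-fat and diverging. The same works in $\mathbb Z^2\times K_2$: the level $\mathbb Z^2\times\{0\}$ carries a diverging honeycomb, although the folded one is not diverging.

This suggests a first approach: find a copy of $\mathbb Z^2$ in $G$ that does not fold back, and transplant Lemma 2 along it. We carry this out next and see how far it goes.

## 3. Transplanting honeycombs along maps that do not fold back

**Lemma 3 (transfer).** Let $T,G$ be connected locally finite graphs and $\varphi\colon V(T)\to V(G)$ a map such that $d_G(\varphi(a),\varphi(b))\le L$ for adjacent $a,b$, and $d_T(a,b)\le\psi(R)$ whenever $d_G(\varphi(a),\varphi(b))\le R$, where $\psi$ is nondecreasing and finite. If $T$ has $K$-fat diverging subdivisions of $\mathbb H$ for all $K$, then so does $G$.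

The difficulty is that $\varphi$ need not be injective, and the images of disjoint paths may run into each other. The remedy is to thin the honeycomb out first, so that the pieces that have to be disjoint start out far apart.

**Step 1: a sparse honeycomb inside $\mathbb H$.** The step produces room. Let $N=40$ and let $g(a,b)=(Na,Nb)$ if $a+b$ is even, $g(a,b)=(Na+1,Nb)$ if $a+b$ is odd. Horizontal edges go to straight row segments. For $a+b$ even, the edge $(a,b)(a,b+1)$ goes to the zigzag
$$(Na,Nb),(Na,Nb{+}1),(Na{+}1,Nb{+}1),(Na{+}1,Nb{+}2),(Na,Nb{+}2),(Na,Nb{+}3),\dots$$
All its vertical steps start at points of even coordinate sum (as $N$ is even), so they are edges of $\mathbb H$. Its odd-numbered vertical steps are at $x=Na$, its even-numbered ones at $x=Na+1$. As $N$ is even, the $N$-th vertical step ends at $(Na+1,Nb+N)$, which is $g(a,b+1)$ because $a+b+1$ is odd. There we stop. The interior vertices of the zigzag have $Nb<y<Nb+N$. So row segments and zigzags meet only at common ends, and $g\colon\mathbb H\to\mathbb H$ is a subdivision.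

**Step 2: cutting it into vertex pieces and edge pieces.** The step names the parts to be kept apart. For $v=(a,b)$ let $K_v$ be the union, over the edges $e\ni v$, of the part of $g(e)$ with $|x-Na|\le12$ if $e$ is horizontal, and with $|y-Nb|\le12$ if $e$ is vertical. For $e=(a,b)(a+1,b)$ let $M_e$ be the part of $g(e)$ with $Na+12\le x\le Na+28$. For $e=(a,b)(a,b+1)$ let $M_e$ be the part with $Nb+12\le y\le Nb+28$. These are connected subgraphs of $\mathbb H$. For $e=uv$ we have $g(e)\subseteq K_u\cup M_e\cup K_v$, and $K_v\cap M_e$ contains a vertex whenever $v\in e$. Call $K_v,M_e$ with $v\in e$ an *incident* pair. I claim that any two distinct pieces that do not form an incident pair have $\ell_1$-distance at least 12.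

* $K_v$ lies in the box of radius 12 about $(Na,Nb)$, so distinct $K_v$ are at least $40-24=16$ apart.
* A horizontal $M_e$ has $y=Nb$. It is at least $28$ from $K_w$ with $w$ in another row, and at least $16$ from non-incident $K_w$ in its own row. It is at least $24$ from other horizontal $M_{e'}$. It is at least $12$ from a vertical $M_{e'}$, where $y\in[Nb'+12,Nb'+28]$.
* A vertical $M_e$ has $x\in\{Na,Na+1\}$. It is at least $27$ from $K_w$ with $w$ in another column, at least $16$ from non-incident $K_w$ in its own column, and at least $24$ from other vertical $M_{e'}$.

By (1), such pieces have $d_{\mathbb H}$-distance at least $12>3$, also as point sets, since the distance of disjoint subgraphs is attained at vertices.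

**Step 3: pushing the pieces to $G$.** The step shows that non-incident pieces stay apart. Given $K'\ge0$, choose $K\ge\psi(K'+2L)$ and a $K$-fat diverging subdivision $f\colon\mathbb H\to T$. For a connected subgraph $S\subseteq T$ let $\varphi_*S$ be the union of $\varphi(V(S))$ and, for each edge $ab$ of $S$, a fixed $\varphi(a)$–$\varphi(b)$ geodesic. It is connected, and each of its points is within $L$ of $\varphi(V(S))$. Hence:

$$\begin{aligned}&\text{if points } p\in\varphi_*f(S_1),\ q\in\varphi_*f(S_2)\text{ satisfy } d_G(p,q)\le R,\text{ there are vertices}\\ &a\in f(S_1),\ b\in f(S_2)\text{ of } T\text{ with } d_T(a,b)\le\psi(R+2L).\end{aligned}\tag{2}$$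

Put $\mathcal K_v=\varphi_*f(K_v)$ and $\mathcal M_e=\varphi_*f(M_e)$. If two distinct non-incident ones had points at distance at most $K'$, then (2) would give points of the corresponding pieces of $\mathbb H$, at $d_{\mathbb H}$-distance more than 3, whose $f$-images are at distance at most $\psi(K'+2L)\le K$. This contradicts $K$-fatness. So distinct non-incident pieces are more than $K'$ apart as point sets. In particular, they are disjoint.

**Step 4: assembling a subdivision in $G$.** For $e=uv$, the connected graph $\mathcal M_e$ meets both of the disjoint graphs $\mathcal K_u$ and $\mathcal K_v$. Let $Q_e$ be a shortest path in $\mathcal M_e$ from $\mathcal K_u$ to $\mathcal K_v$. Its interior avoids $\mathcal K_u,\mathcal K_v$ by minimality and all other $\mathcal K_w$ by Step 3. The $Q_e$ are pairwise disjoint because the $\mathcal M_e$ are. So the three paths $Q_e$, $e\ni v$, have distinct ends in $\mathcal K_v$. A minimal subtree of $\mathcal K_v$ containing these three vertices is a tripod, or a path through one of them with the other two as ends. Together with the three $Q_e$ it has a center of degree 3 (the branch vertex or the middle one of the three). Let $f'(v)$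 be this center, and let $f'(e)$ consist of $Q_e$ and the legs leading from its ends to $f'(u)$ and $f'(v)$. This is a subdivision with $f'(e)\subseteq\mathcal K_u\cup\mathcal M_e\cup\mathcal K_v$.

**Step 5: $f'$ is $K'$-fat and diverging.** If $d_{\mathbb H}(x,y)>3$, then edges containing $x$ and $y$ share no vertex. So all the pieces that may contain $f'(x)$ are distinct from and non-incident to those that may contain $f'(y)$, and Step 3 gives $d_G(f'(x),f'(y))>K'$. Now let $d_G(f'(x),f'(y))\le R$ with $x\in e=uv$ and $y\in e'=u'v'$. By (2) there are $x^*\in K_u\cup M_e\cup K_v$ and $y^*\in K_{u'}\cup M_{e'}\cup K_{v'}$ with $d_T(f(x^*),f(y^*))\le\psi(R+2L)$. As $f$ is diverging, $d_{\mathbb H}(x^*,y^*)$ is bounded in terms of $R$, and hence so is $\ell_1(x^*,y^*)$. Since $x^*,y^*$ are within bounded distance of $N$ times end vertices of $e$ and $e'$, the distance $d_{\mathbb H}(x,y)$ is bounded in terms of $R$. This proves Lemma 3. $\square$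

**Lemma 4.** It suffices to prove Theorem 1 for vertex-transitive $G$.

*Proof.* Let $G$ be as in Theorem 1 and $O$ an orbit of $\mathrm{Aut}(G)$. The distance from a vertex to $O$ depends only on its orbit, so there is $r$ such that every vertex is within $r$ of $O$. Let $G'$ have vertex set $O$, with $x,y$ adjacent iff $1\le d_G(x,y)\le2r+1$. Moving the vertices of a $G$-path between two points of $O$ to nearby points of $O$ (fixing its ends), we see that $G'$ is connected and $d_{G'}\le d_G$ on $O$. Clearly $d_G\le(2r+1)d_{G'}$. Also, $G'$ is locally finite, and vertex-transitive because $\mathrm{Aut}(G)$ acts on it. It is quasi-isometric to $G$, and the number of ends is a quasi-isometry invariant, so $G'$ is 1-ended. If Theorem 1 holds for $G'$, apply Lemma 3 to the inclusion $O\to V(G)$ with $L=2r+1$ and $\psi(R)=R$. $\square$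

Recall that a vertex-transitive graph has *polynomial growth* if $|B(o,n)|\le Cn^D$ for all $n\ge1$, with constants $C,D$. For instance, $\mathbb Z^2$ has $|B(o,n)|=2n^2+2n+1$; the 3-regular tree does not have polynomial growth. We use the following theorem of Trofimov.

**(Tr)** (Trofimov, *Graphs with polynomial growth*, Math. USSR Sb. 51 (1985).) If $X$ is connected, locally finite, vertex-transitive of polynomial growth, there is an $\mathrm{Aut}(X)$-invariant equivalence relation $\sigma$ on $V(X)$ with finite classes such that $\mathrm{Aut}(X/\sigma)$ is finitely generated and virtually nilpotent, with finite vertex stabilizers on $X/\sigma$.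

**Proposition 5.** Theorem 1 holds for vertex-transitive $G$ of polynomial growth.

*Proof.* The classes of $\sigma$ are finite and permuted transitively, so they have bounded diameter, and $G$ is quasi-isometric to $G/\sigma$. The group $\mathrm{Aut}(G/\sigma)$ acts transitively on $G/\sigma$ with finite stabilizers. By the Švarc–Milnor lemma, $G$ is quasi-isometric to this finitely generated virtually nilpotent group. Such a group has a finitely generated torsion-free nilpotent subgroup $\Lambda$ of finite index. So $G$ is quasi-isometric to $\Lambda$, and $\Lambda$ is 1-ended, in particular infinite.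

A nontrivial nilpotent group has nontrivial center. Let $1\ne z\in Z(\Lambda)$. If every $g\in\Lambda$ had a positive power in $\langle z\rangle$, then $\Lambda/\langle z\rangle$ would be a finitely generated nilpotent torsion group, hence finite. Then $\Lambda$ would contain the infinite cyclic group $\langle z\rangle$ with finite index and have two ends, a contradiction. So some $g$ has no positive power in $\langle z\rangle$. As $z$ is central, $\langle z,g\rangle$ is abelian. If $z^ag^b=1$, then $b=0$ by the choice of $g$, and then $a=0$ since $\Lambda$ is torsion-free. So $\langle z,g\rangle\cong\mathbb Z^2$.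

Let $\varphi$ be the composition $\mathbb Z^2\hookrightarrow\Lambda\to G$ with a quasi-isometry. Adjacent vertices go to vertices at bounded distance. If $d_G(\varphi(a),\varphi(b))\le R$, then $a^{-1}b$ lies in a ball of $\Lambda$ of radius depending on $R$. This ball contains finitely many elements of $\mathbb Z^2$, so $d_{\mathbb Z^2}(a,b)$ is bounded in terms of $R$. Lemmas 2 and 3 apply. $\square$

Here is the point at which transplanting stops. The copy of $\mathbb Z^2$ came from a central element, and the center came from nilpotency, which Trofimov's theorem provides only under polynomial growth. Without it there may be no subgroup $\mathbb Z^2$ at all: the fundamental group of a closed orientable surface of genus 2 is 1-ended, being quasi-isometric to the hyperbolic plane, and classically all its abelian subgroups are cyclic. So we have to build the honeycomb from something that every remaining graph offers. We shall use a supply of infinitely many walks that move away from each other, and connections between them far out.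

**From now on $G$ is connected, locally finite and 1-ended, and $o$ is a base vertex.** Vertex-transitivity will not be used again until Section 7.

## 4. The graph on a family of diverging walks

**Definition (proper, diverging).** A *proper walk* is a map $X\colon\mathbb N\to V(G)$ with $X_s,X_{s+1}$ equal or adjacent, visiting each vertex finitely often. Its *trace* is $T_X=\{X_s:s\in\mathbb N\}$, and its *tails* are the sets $T_X(p)=\{X_s:s\ge p\}$, which are connected. Two proper walks $X,Y$ *diverge* if $\{(s,t):d(X_s,Y_t)\le n\}$ is finite for every $n$.

Example: in $\mathbb Z^2$ the walks $E_s=(s,0)$ and $N_s=(0,s)$ diverge, as $d(E_s,N_t)=s+t$. The walks $(s,0)$ and $(s,1)$ do not.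

To build a honeycomb along diverging walks we need connections between two of them, again and again, far away from everything built so far. As $G$ is 1-ended, there are connections outside every finite ball. But they may be forced to run close to a third walk, and then they would destroy divergence. This is where the plain idea "join the walks far out" breaks down, and it makes us record which connections are available.

**Definition (walk graph).** Let $F$ be a finite set of pairwise diverging proper walks and $X\ne Y$ in $F$. An *$n$-path between $X$ and $Y$ rel $F$* is a path from $T_X$ to $T_Y$ that avoids $B(o,n)$ and is at distance at least $n$ from $T_U$ for all $U\in F\setminus\{X,Y\}$. The graph $\Gamma_F$ has vertex set $F$, with $X\sim Y$ iff there are $n$-paths between $X$ and $Y$ rel $F$ for all $n$.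

An $(n+1)$-path is an $n$-path. A path that avoids a large ball does not end in a given finite set and is far from it. Hence $\Gamma_F$ depends neither on $o$ nor on finite initial segments of the walks.

Three examples show the shapes to expect.

In $\mathbb Z^2$ let $F$ consist of the four half-axes $E,N,W,S$, walked outwards from $o$. Then $E\sim N$: for $m=2n+1$ the path $(m,0)\to(m,m)\to(0,m)$ along straight segments avoids $B(o,n)$ and is at distance at least $m$ from $W$ and $S$. By symmetry all consecutive half-axes are adjacent. But $E\not\sim W$: on an $E$–$W$ path avoiding $o$ the $x$-coordinate changes by at most 1 in each step, so the path contains a vertex with $x=0$, which is on $N$ or $S$. So $\Gamma_F$ is a 4-cycle.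

In $\mathbb Z^3$ let $F$ consist of the six half-axes. For opposite half-axes use $(m,0,0)\to(m,m,0)\to(m,m,m)\to(-m,m,m)\to(-m,m,0)\to(-m,0,0)$. On each segment, $|x|=m$ or $|y|=|z|=m$, so the path stays at distance at least $m$ from the $y$-axis and the $z$-axis. For half-axes in different directions use $(m,0,0)\to(m,m,0)\to(0,m,0)$. Here $x,y\ge0$ and $x+y\ge m$, so it stays at distance at least $m$ from the other four half-axes. So $\Gamma_F$ is complete.

In the half-plane $\mathbb Z\times\mathbb N$, which is 1-ended but not quasi-transitive, let $F=\{E,N,W\}$. As above, $E\sim N\sim W$. But every $E$–$W$ path avoiding $o$ meets $\{0\}\times\mathbb N=T_N$, so $E\not\sim W$, and $\Gamma_F$ is a path. This half-plane behavior is what we shall have to exclude.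

The next lemma is the tool for all facts on $\Gamma_F$: it reads off $n$-paths from an arbitrary path far out.

**Lemma 6 (labelling).** Given $F$ and $n\ge1$, there is $m\ge2n$ with the following property. For a path $Q$ in $G-B(o,m)$, label $v\in Q$ by $X\in F$ if $d(v,T_X)\le n$. Then each vertex has at most one label. And if $v,v'\in Q$ have labels $X\ne Y$ and no vertex of $Q$ strictly between them is labelled, there is an $n$-path between $X$ and $Y$ rel $F$.

*Proof.* As the walks diverge, only finitely many pairs of vertices from two different traces are at distance at most $2n$. So we can choose $m\ge2n$ such that $u\in T_X$, $u'\in T_Y$, $X\ne Y$ in $F$ and $d(u,u')\le2n$ imply $u,u'\in B(o,m-2n)$.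

Suppose $c\notin B(o,m-n)$ is within $n$ of both $T_X$ and $T_U$, $U\ne X$. Take $u\in T_X$ and $u'\in T_U$ within $n$ of $c$. Then $d(u,u')\le2n$ but $u\notin B(o,m-2n)$, a contradiction. So no vertex outside $B(o,m-n)$ is within $n$ of two traces, and labels are unique.

Take a shortest path from $v$ to $T_X$. Its vertices are within $n$ of $v\notin B(o,m)$, so they avoid $B(o,m-n)\supseteq B(o,n)$. They are within $n$ of $T_X$, so they have distance more than $n$ from all $T_U$, $U\ne X$. The same holds for $v'$ and $Y$. Concatenate these two paths with the part of $Q$ between $v$ and $v'$, whose interior vertices have distance more than $n$ from all walks of $F$. A path from $T_X$ to $T_Y$ in the union is an $n$-path rel $F$. $\square$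

**Lemma 7.** (a) $\Gamma_F$ is connected. (b) For $U\in F$ and $X\ne Y$ in $F\setminus\{U\}$: $X\sim Y$ in $\Gamma_{F\setminus\{U\}}$ iff $X\sim Y$ in $\Gamma_F$, or $X\sim U\sim Y$ in $\Gamma_F$. (c) For $A\subseteq F$ and distinct $X,Y\in A$: $X\sim Y$ in $\Gamma_A$ iff $\Gamma_F$ has an $X$–$Y$ path with interior in $F\setminus A$.

In the cross in $\mathbb Z^2$, for instance, removing $N$ makes $E\sim W$: the path $(m,0)\to(m,m)\to(-m,m)\to(-m,0)$ is now allowed.

*Proof of (a).* Suppose $F=A\sqcup B$ with $A,B$ nonempty and no $A$–$B$ edges. There are finitely many pairs, so for some $n\ge1$ there is no $n$-path rel $F$ between a member of $A$ and a member of $B$. Take $m$ from Lemma 6 and $X\in A$, $Y\in B$. Tails of $X$ and $Y$ outside $B(o,m)$ are infinite and connected, so they contain rays. These are equivalent, as $G$ is 1-ended, so there is a path $Q$ in $G-B(o,m)$ from $T_X$ to $T_Y$. Its first vertex has label $X\in A$, its last has label $Y\in B$. So some two consecutive labelled vertices have labels in $A$ and in $B$, respectively, and Lemma 6 gives a forbidden $n$-path.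

*Proof of (b), "if".* If $X\sim Y$ in $\Gamma_F$, then $n$-paths rel $F$ are $n$-paths rel $F\setminus\{U\}$. Let $X\sim U\sim Y$ in $\Gamma_F$, and let $n$ be given. Choose $p$ such that $T_U(p)$ avoids $B(o,n)$ and is at distance at least $n$ from all other walks of $F$. Choose $m\ge n$ with $U_s\in B(o,m)$ for $s<p$. An $m$-path between $X$ and $U$ rel $F$ avoids $B(o,m)$, so its end in $T_U$ lies in $T_U(p)$. The same holds for an $m$-path between $U$ and $Y$. Joined along the connected set $T_U(p)$, the two contain an $n$-path between $X$ and $Y$ rel $F\setminus\{U\}$.

*Proof of (b), "only if".* Let $X\sim Y$ in $\Gamma_{F\setminus\{U\}}$ but not in $\Gamma_F$. So there is $n_0$ such that no $n_0$-path between $X$ and $Y$ rel $F$ exists. Let $n\ge n_0$, $n\ge1$, let $m$ be as in Lemma 6, let $m'=\max(m,n+1)$, and let $Q$ be an $m'$-path between $X$ and $Y$ rel $F\setminus\{U\}$. As $Q$ is at distance at least $m'>n$ from the other walks of $F\setminus\{U\}$, its labels lie in $\{X,Y,U\}$. The first is $X$ and the last is $Y$. By Lemma 6, consecutive labelled vertices never have the labels $X$ and $Y$ in either order, since there is no $n$-path between $X$ and $Y$ rel $F$. So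 the labelled vertex following the last label $X$ has label $U$, and the labelled vertex preceding the first label $Y$ has label $U$. Lemma 6 gives $n$-paths between $X$ and $U$ and between $U$ and $Y$ rel $F$, for all large $n$, hence for all $n$.

*Proof of (c).* Remove the elements of $F\setminus A$ one at a time. By (b), removing $U$ turns a path through $U$ into one that uses an edge between the two neighbors of $U$ on it; conversely, each edge after the removal is an old edge or arises from a path of length two through $U$, and a walk with interior outside $A$ contains such a path. $\square$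

We shall use two consequences of (c). First, if $\Gamma_F$ is complete and $A\subseteq F$, then $\Gamma_A$ is complete. Second, if $S\subseteq F$ is connected in $\Gamma_F$, and $A$ is the set of vertices outside $S$ adjacent to $S$, then $\Gamma_A$ is complete, because any two elements of $A$ are joined by a path through $S$.

**Definition (separation by a walk).** For proper walks $X,Y$ diverging from a proper walk $W$ write $X\approx_WY$ if for every $n$ there is a $T_X$–$T_Y$ path avoiding $B(o,n)$ at distance at least $n$ from $T_W$.

Here $X$ and $Y$ need not diverge from each other. As before, the relation depends only on tails of $W,X,Y$ and not on $o$. If $W,X,Y$ pairwise diverge, then $X\approx_WY$ iff $X\sim Y$ in $\Gamma_{\{W,X,Y\}}$. Example: in the half-plane, $E\not\approx_NW$. In $\mathbb Z^2$, with $F=\{E,N,W\}$, $E\approx_NW$ by a path through the lower half-plane.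

**Lemma 8.** On the proper walks diverging from $W$, $\approx_W$ is an equivalence relation.

*Proof.* Symmetry is clear, and for reflexivity use trivial paths far out on $T_X$. Let $X\approx_WY\approx_WY'$ and let $n$ be given. Choose $p$ such that $T_Y(p)$ avoids $B(o,n)$ and is at distance at least $n$ from $T_W$, and $m\ge n$ with $Y_s\in B(o,m)$ for $s<p$. Paths for the parameter $m$ from $T_X$ to $T_Y$ and from $T_Y$ to $T_{Y'}$ end in $T_Y(p)$ and can be joined along it. $\square$

**Lemma 9.** If $W,a_1,\dots,a_k$ pairwise diverge and $a_i\not\approx_Wa_j$ for $i\ne j$, then $\Gamma_{\{a_1,\dots,a_k\}}$ is complete.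

*Proof.* Let $F=\{W,a_1,\dots,a_k\}$. An edge $a_i\sim a_j$ of $\Gamma_F$ would give $a_i\approx_Wa_j$. So there are no such edges, and by Lemma 7(a) every $a_i$ is adjacent to $W$. Now remove $W$ by Lemma 7(b). $\square$

We can now say which families of walks are good enough. For an infinite family $\mathcal F$ of pairwise diverging proper walks consider the conditions:

* **(Comp)** for every $m$ there is $F\subseteq\mathcal F$ with $|F|=m$ and $\Gamma_F$ complete;
* **(Cyc)** $\Gamma_F$ is a cycle for all finite $F\subseteq\mathcal F$ with $|F|\ge3$.

**Lemma 10.** If $\Gamma_F$ is a triangle for all 3-subsets $F$ of the infinite family $\mathcal F$, then $\mathcal F$ satisfies (Comp) or has an infinite subfamily satisfying (Cyc).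

*Proof.* **Step 1: no cutvertices.** If $k$ were a cutvertex of $\Gamma_F$ separating $a$ from $b$, then every $a$–$b$ path of $\Gamma_F$ would pass through $k$. By Lemma 7(c), $a\not\sim b$ in $\Gamma_{\{a,b,k\}}$, which is a triangle by assumption, a contradiction.

**Step 2: Ramsey.** Suppose (Comp) fails. As completeness passes to subsets, there is $M$ such that no complete $\Gamma_F$ has $|F|>M$. By Ramsey's theorem for 4-subsets there is an infinite $\mathcal F'\subseteq\mathcal F$ such that $\Gamma_F$ is a 4-cycle for all 4-subsets $F$ of $\mathcal F'$, or for none.

**Step 3: if all are 4-cycles, (Cyc) holds for $\mathcal F'$.** Let $F\subseteq\mathcal F'$ be finite, $|F|\ge4$. If $v$ had three neighbors $a,b,c$ in $\Gamma_F$, it would have degree 3 in $\Gamma_{\{v,a,b,c\}}$, which is a 4-cycle. So $\Gamma_F$ is connected, has no cutvertex and has maximum degree at most 2. Hence it is a cycle. For $|F|=3$ it is a triangle by assumption.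

**Step 4: "none" is impossible.** For finite $F\subseteq\mathcal F'$ every connected set of $\Gamma_F$ has at most $M$ neighbors, because $\Gamma$ of the neighbor set is complete. In particular all degrees are at most $M$. So for $|F|$ large, the connected graph $\Gamma_F$ contains a shortest path $P=p_0\dots p_\ell$ between two of its vertices with $\ell-1\ge4(3M+1)$. A vertex off $P$ has at most 3 neighbors on $P$, since $P$ is a shortest path, and $V(P)$ has at most $M$ neighbors. So at most $3M$ vertices of $P$ have neighbors off $P$. The interior of $P$ contains $3M+1$ disjoint blocks of four consecutive vertices, so some block $a,b,c,d$ has no neighbors off $P$. As $P$ is induced, these four vertices have degree 2 in $\Gamma_F$.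

Consider $\Gamma_{\{a,b,c,d\}}$. There $a\sim b\sim c\sim d$. Next, $a\sim d$: by Step 1, $\Gamma_F-b$ is connected, and an $a$–$d$ path in it avoids $c$, whose only neighbor there is $d$; now use Lemma 7(c). Finally $a\not\sim c$ and $b\not\sim d$. The only neighbors of $c$ in $\Gamma_F$ are $b$ and $d$, so an $a$–$c$ path has its last but one vertex in $\{b,d\}$, which may not be interior. The same applies to $b$, with neighbors $a,c$. So $\Gamma_{\{a,b,c,d\}}$ is a 4-cycle, a contradiction. $\square$

The plan is now as follows. Sections 5 and 6 show that either of (Comp), (Cyc) allows us to build honeycombs. Sections 7 and 8 find such a family by random walks.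

## 5. Generating the honeycomb by splits and merges

We describe $\mathbb H$ as a process that a bundle of strands can imitate. The faces (*cells*) of $\mathbb H$ are the vertices of the triangular lattice. Vertices of $\mathbb H$ are triangles of mutually adjacent cells, and edges of $\mathbb H$ are pairs of adjacent cells. Fix a cell $h_0$, taken as the origin. *Ring* $n$ is the set of cells at lattice distance $n$ from $h_0$.

**Step 1: the neighbors of a cell.** Every cell other than $h_0$ is $iu+jv$ with $u,v$ consecutive unit vectors in counterclockwise order, $i\ge1$ and $j\ge0$. Its distance from $h_0$ is $i+j$: it is clearly at most this, and the linear functional with value 1 on $u$ and $v$ takes values in $\{-1,0,1\}$ on the six unit vectors. Let $n=i+j$. The neighbors in the cyclic order $u,\ v,\ v-u,\ -u,\ -v,\ u-v$ are at distances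
$$n{+}1,\,n{+}1,\,n,\,n{-}1,\,n{-}1,\,n\quad(j\ge1);\qquad n{+}1,\,n{+}1,\,n,\,n{-}1,\,n,\,n{+}1\quad(j=0).$$
In the second line, use that $iu-v=(i-1)u+(u-v)$ and $iu+(u-v)$ lie in the sector of the consecutive unit vectors $u-v,u$. So around a cell of ring $n\ge1$ we see, cyclically, a block of 1 or 2 cells of ring $n-1$, one cell of ring $n$, a block of 3 or 2 cells of ring $n+1$, and one cell of ring $n$. Running through the six sectors, each with $j=0,\dots,n-1$, we see that ring $n$ is an induced cycle $c_1,\dots,c_{6n}$, numbered counterclockwise.

**Step 2: inner vertices, outer vertices, spokes.** Two consecutive neighbors of a cell of ring $n\ge1$ are never both in ring $n$. So every triangle of cells has distances $(n,n,n+1)$ or $(n,n+1,n+1)$ for some $n\ge0$. Let $C_n$ consist of the edges of $\mathbb H$ between cells of rings $n$ and $n+1$. Every vertex of $\mathbb H$ lies on exactly one $C_n$: those of type $(n,n,n+1)$ are its *inner* vertices, those of type $(n,n+1,n+1)$ its *outer* vertices. The remaining edges are the *spokes* $g_k$ of ring $n\ge1$, between $c_k$ and $c_{k+1}$. By the block structure, $c_{k+1}$ stands, around $c_k$, between a cell of ring $n-1$ and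 one of ring $n+1$. So $g_k$ joins an outer vertex of $C_{n-1}$ to an inner vertex $w_k$ of $C_n$, and each outer vertex of $C_{n-1}$ and each inner vertex of $C_n$ lies on exactly one spoke of ring $n$.

**Step 3: cyclic orders.** Let $n\ge1$. The edges of $c_k$ shared with ring $n+1$ form a path of 3 or 2 edges from $w_{k-1}$ to $w_k$, whose 2 or 1 interior vertices are outer vertices of $C_n$. So $C_n$ is a cycle on which $w_1,\dots,w_{6n}$ occur in this order, with 1 or 2 outer vertices between consecutive ones. The edges of $c_k$ shared with ring $n-1$ form a path of 1 or 2 edges between the ends of $g_{k-1}$ and $g_k$ on $C_{n-1}$, whose interior vertex, if any, is an inner vertex of $C_{n-1}$. So the spokes $g_1,\dots,g_{6n}$ occur in this cyclic order also at the outer vertices of $C_{n-1}$. The cycle $C_0$ is the boundary of $h_0$, and all its six vertices are outer.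

**Step 4: the movie.** Place the vertices of $\mathbb H$ one at a time, and call an edge with exactly one placed end an *active half-edge*. A *split* places the unplaced end of one half-edge, which is replaced by two cyclically consecutive half-edges. A *merge* places the common unplaced end of two cyclically consecutive half-edges, which are replaced by one.

*Start.* Let $C_0=v_0\dots v_5$, and let $s_i$ be the spoke at $v_i$. Place $v_0$; the cyclic order is $(v_0v_5,s_0,v_0v_1)$. Split successively at $v_1,\dots,v_4$, where $v_{i-1}v_i$ becomes $s_i,v_iv_{i+1}$. The order is now $(v_0v_5,s_0,\dots,s_4,v_4v_5)$. Merge the consecutive half-edges $v_4v_5,v_0v_5$ at $v_5$ into $s_5$. Active are $s_0,\dots,s_5$ in cyclic order.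

*Phase $n\ge1$.* Active are the spokes $g_1,\dots,g_{6n}$ of ring $n$ in cyclic order. Split each $g_k$ at $w_k$ into $l_k,\rho_k$, the edges of $C_n$ at $w_k$ towards $w_{k-1}$ and $w_{k+1}$, respectively. Then for each $k$ do the following. If there is one outer vertex $u$ between $w_k$ and $w_{k+1}$, merge $\rho_k,l_{k+1}$ at $u$ into the spoke at $u$. If there are two, $u$ and $u'$ in this order, split $\rho_k$ at $u$ into (spoke at $u$, $uu'$) and merge $uu',l_{k+1}$ at $u'$ into the spoke at $u'$. By Step 3, the spokes of ring $n+1$ are now active in cyclic order.

There are always at least 3 active half-edges, and at least 4 before a merge: seven before the merge at $v_5$, and in phase $n$ each of the $6n$ gaps between consecutive $w_k$ contributes at least one, the gap of the merge at least two. Every vertex is eventually placed and every edge completed.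

## 6. Building the honeycomb along the walks

**Proposition 11.** If $G$ (connected, locally finite, 1-ended) has an infinite family $\mathcal F=\{X^i\}$ of pairwise diverging proper walks with (Comp) or (Cyc), then for each $K$ it has a $K$-fat diverging subdivision of $\mathbb H$.

The idea is to let each active half-edge be carried by a *strand* that follows one walk outwards. Splits and merges use the connections recorded by $\Gamma$. Between events all strands move so far out that whatever happens next is far from everything that has been built, except from the strand concerned.

For each $i$ fix a ray $R_i$ in the subgraph traced by $X^i$, so $V(R_i)\subseteq T_{X^i}$; we call it *column* $i$. For a finite index set $A$ write $\Gamma_A$ for $\Gamma_{\{X^i:i\in A\}}$.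

**Lemma 12.** If $i\sim j$ in $\Gamma_A$, then for all large $n$ there is a path $P$ from $x\in R_i$ to $y\in R_j$, $x\ne y$, avoiding $B(o,n)$, with $d(P,R_k)\ge n$ for $k\in A\setminus\{i,j\}$, and with interior disjoint from $R_i\cup R_j$.

*Proof.* By divergence $R_i\cap R_j$ is finite. Let $n$ be so large that it lies in $B(o,n)$. Choose $p$ such that $T_{X^i}(p)$ and $T_{X^j}(p)$ avoid $B(o,n)$ and are at distance at least $n$ from $T_{X^k}$ for $k\in A\setminus\{i,j\}$. Choose $m\ge n$ with $X^i_s,X^j_s\in B(o,m)$ for $s<p$. An $m$-path between $X^i$ and $X^j$ rel $A$ ends in $T_{X^i}(p)$ and in $T_{X^j}(p)$. From its ends follow $X^i$, respectively $X^j$, forward until $R_i$, respectively $R_j$, is hit. This happens, since all but finitely many vertices of $R_i$ are visited later, and likewise for $R_j$. The union contains a path from $R_i$ to $R_j$ that avoids $B(o,n)$ and is at distance at least $n$ from the other $R_k$. Let $x$ be its last vertex in $R_i$ and $y$ its first vertex from $x$ on in $R_j$. Then $x\ne y$, since $R_i\cap R_j\subseteq B(o,n)$, and the part $P$ from $x$ to $y$ is as required. $\square$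

**Definition (state).** A *state at time $t\ge1$* consists of a finite index set $A_t$ with $|A_t|\ge3$, a bijection from the active half-edges to $A_t$ (write $\eta_k$ for the half-edge on column $k$), and a finite subgraph $B_t$ of $G$. This $B_t$ is the union of paths representing the completed edges and of *strands* $\sigma_k$, $k\in A_t$. Here $\sigma_k$ is a path, possibly trivial, from the image of the placed end of $\eta_k$ to a vertex $e_k(t)\in R_k$. All these paths are disjoint except for common images of placed vertices. With $R_k^t:=R_k[e_k(t),\infty)$ we require:

* (i) $R_k^t\cap B_t=\{e_k(t)\}$;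
* (ii) $d(R_k^t,R_l^t)\ge t$ for $k\ne l$ in $A_t$;
* (iii) if $v\in V(B_t)$ and $d(v,R_k^t)<t$, then $v\in\sigma_k$.

The next lemma is the waiting move: it produces (i)–(iii) from mere disjointness.

**Lemma 13 (extension).** Suppose the same data are given, with a finite subgraph $B$ and strands ending at $z_k\in R_k$, but instead of (i)–(iii) suppose only that the $R_k[z_k,\infty)$ are pairwise disjoint and each meets $B$ only in $z_k$. Then for every $t\ge1$ the strands can be prolonged along their columns to give a state at time $t$.

*Proof.* By divergence we can choose $e_k'$ on $R_k$ beyond $z_k$ such that the $R_k[e_k',\infty)$ are pairwise at distance at least $t$. Put $B'=B\cup\bigcup_kR_k[z_k,e_k']$, a finite graph. Choose $e_k(t)$ beyond $e_k'$ with $d(R_k[e_k(t),\infty),B')\ge t$, and prolong the strands along $R_k$ to $e_k(t)$. They remain disjoint as required, by the assumption on the $R_k[z_k,\infty)$. Condition (ii) is clear. For (iii), a vertex of the new subgraph at distance less than $t$ from $R_k[e_k(t),\infty)$ is not in $B'$, and not in $R_l[e_l',e_l(t)]$ for $l\ne k$. So it lies in $R_k[e_k',e_k(t)]\subseteq\sigma_k$. The same observation for distance $0$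 gives (i). $\square$

**Step 1: the initial state.** Put $t_0=K+3$. Take three indices $a,b,c$, and $r\ge1$ so large that the three rays start in $B(o,r)$ and their pairwise intersections lie in $B(o,r-1)$. Let $z_k$ be the last vertex of $R_k$ in $B(o,r)$. It has distance exactly $r$ from $o$, so $z_a,z_b,z_c$ are distinct. The $R_k[z_k,\infty)$ are disjoint and meet $B(o,r)$ only in $z_k$. A minimal subtree of the connected graph $G[B(o,r)]$ containing $z_a,z_b,z_c$, together with the tails, has a center of degree 3: a branch vertex of the subtree, or the middle $z_k$ if the subtree is a path. This is the image of $v_0$, and the legs to the $z_k$ are the strands. Apply Lemma 13 with $t=t_0$. We may put the three initial half-edges on $a,b,c$ in any way.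

**Step 2: the three events.** Given a state at time $t$ with $A=A_t$, we allow:

* *Slide$(i\to j)$*: $i\in A$, $j\notin A$, $i\sim j$ in $\Gamma_{A\cup\{j\}}$;
* *Split$(i;j)$*: same condition;
* *Merge$(i,j)$*: $i,j\in A$, $i\sim j$ in $\Gamma_A$, $|A|\ge4$.

If $j\notin A$, first choose $q$ on $R_j$ such that $R_j[q,\infty)$ has distance at least $t$ from $B_t$ and from all $R_k^t$, $k\in A$. This is possible since $B_t$ is finite and the walks diverge. Apply Lemma 12 to $A\cup\{j\}$ (to $A$ in a merge), with $n\ge t$ so large that $B_t\subseteq B(o,n-t)$, that the part of $R_i$ up to $e_i(t)$ lies in $B(o,n)$, and that the part of $R_j$ up to $e_j(t)$ (if $j\in A$) or up to $q$ (if $j\notin A$) lies in $B(o,n)$. We get $P$ from $x\in R_i$, beyond $e_i(t)$, to $y\in R_j$, beyond $e_j(t)$ or $q$, respectively.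

* *Slide*: $\sigma_i$ is prolonged by $R_i[e_i(t),x]\cup P$ and now ends at $y$ on column $j$. Column $i$ becomes free.
* *Split*: the edge of $\sigma_i$ is completed by $R_i[e_i(t),x]$, and the new vertex is $x$. The new strands are the trivial one at $x$ on column $i$, and $P$, ending at $y$ on column $j$.
* *Merge*: the edge of $\sigma_i$ is completed by $R_i[e_i(t),x]$, that of $\sigma_j$ by $R_j[e_j(t),y]\cup P$, and the new vertex is $x$. There is a new trivial strand at $x$ on column $i$. Column $j$ becomes free.

**Step 3: the hypotheses of Lemma 13 hold after an event.** We check all possible intersections. Here $z_k=e_k(t)$ for columns not involved.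

As $P$ avoids $B(o,n)$ and $B_t\subseteq B(o,n-t)$, we have $d(P,B_t)>t$. Also $d(P,R_k)\ge n\ge t\ge1$ for $k\in A\setminus\{i,j\}$. We have $P\cap R_i^t=\{x\}$: the interior of $P$ misses $R_i$, and $y\notin R_i^t$ by (ii) or by the choice of $q$. The part of $R_j$ in use, $R_j^t$ if $j\in A$ and $R_j[y,\infty)$ if $j\notin A$, is disjoint from $R_i^t$ and all other $R_k^t$, again by (ii) or by the choice of $q$; in particular it does not contain $x$. So $P$ meets it only in $y$. If $j\notin A$, then $R_j[y,\infty)$ is disjoint from $B_t$. By (i), $R_i[e_i(t),x]$ meets $B_t$ only in $e_i(t)$, and in a merge $R_j[e_j(t),y]$ meets $B_t$ only in $e_j(t)$. Hence the added pieces are paths meeting each other and $B_t$ only as prescribed, and each remaining $R_k[z_k,\infty)$ meets the new subgraph only in $z_k$. These tails are pairwise disjoint. So Lemma 13 with parameter $t+1$ gives a state at time $t+1$: one event per stage.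

**Step 4: realizing the movie under (Comp).** Any two strands will be mergeable after they have been moved to suitable columns, so cyclic orders play no role. I claim: *if $F$ is a finite index set with $|F|\ge|A_t|$, then finitely many slides move all strands into columns of $F$.* If $A=A_t\not\subseteq F$, pick $j\in F\setminus A$, which exists as $|F|\ge|A|$. In $\Gamma_{A\cup\{j\}}$, connected by Lemma 7(a), take a shortest path $j=a_0,a_1,\dots,a_r$ from $j$ to $A\setminus F$. Slide $a_1\to a_0$, then $a_2\to a_1$, and so on up to $a_r\to a_{r-1}$. At each slide the union of the occupied set and the target is $A\cup\{j\}$, so the condition of the slide holds. Afterwards the occupied set is $(A\cup\{j\})\setminus\{a_r\}$, with $j\in F$ and $a_r\notin F$. So $|A\setminus F|$ has decreased, and the claim follows.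

Before each split choose $F$ with $|F|>|A_t|$ and $\Gamma_F$ complete, and move the strands into $F$. Let $j\in F$ be free. Then $\Gamma_{A_t\cup\{j\}}$ is complete (for the current $A_t\subseteq F$), and the half-edge to be split, on column $i$ say, can be split by Split$(i;j)$. Before each merge choose $F$ with $|F|\ge|A_t|$ and $\Gamma_F$ complete, and move the strands into $F$. Then all pairs are adjacent in $\Gamma_{A_t}$, so the merge is possible.

**Step 5: realizing the movie under (Cyc).** Now only neighbors on a cycle can be joined, so we keep the cyclic order. By Lemma 7(c), for $A\subseteq F$ with $|A|\ge3$ the cycle $\Gamma_A$ arises from the cycle $\Gamma_F$ by suppressing the vertices outside $A$. Let $a,b,c$ be the columns carrying the three initial half-edges in their cyclic order. Orient each $\Gamma_F$ with $F\supseteq\{a,b,c\}$ such that $a,b,c$ occur in this order. If $F\subseteq F'$, the orientation of $\Gamma_{F'}$ induces on $\Gamma_F$ an orientation in which $a,b,c$ occur in this order, that is, the chosen one. So these orientations define a cyclic order on the index set. Since $\Gamma_A$ arises from $\Gamma_{A\cup\{a,b,c\}}$ by suppression, every $\Gamma_A$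 with $|A|\ge3$ joins exactly the cyclically consecutive elements of $A$.

We keep the bijection between active half-edges and $A_t$ cyclic-order preserving. Then a merge of consecutive half-edges is possible and preserves this. To split the half-edge on column $i$, choose any $j\notin A_t$ and consider the cycle on $A_t\cup\{j\}$. As long as the predecessor $k$ of the free column is not $i$, slide $k\to$ (free column), which makes $k$ free. The union of the occupied set and the free column does not change, so the slides are possible. The cyclic order of the half-edges is preserved, since a strand only moves to an adjacent free place. The half-edge on $i$ does not move, and the free place moves backwards around the cycle; after finitely many slides the free column $j'$ directly follows $i$. Now perform Split$(i;j')$, with the first new half-edge on $i$ and the second on $j'$.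

So in both cases the movie is realized. Every edge is completed after finitely many stages, and we obtain a subdivision $f$ of $\mathbb H$ with image $\bigcup_tB_t$.

**Step 6: new pieces are close only to neighbors.** This step is for fatness and divergence. I claim:

*If $p=f(x)\in B_{t+1}$ and $q=f(y)\in B_{t+1}\setminus B_t$, $t\ge t_0$, and $d_G(p,q)<t-1$, then $d_{\mathbb H}(x,y)\le3$.*

The part added at stage $t$ is a union of *members*. These are $S_k=R_k[e_k(t),e_k(t+1)]$ for each $k\in A_t$ not involved in the event, which is contained in $f(\eta_k)$; and $E$, the rest, consisting of $P$ and the new parts of columns $i$ and $j$. In a slide, $E\subseteq f(\eta_i)$; put $\mathcal E=\{\eta_i\}$. In a split or merge, $E$ is contained in the union of the images of the three edges at the new vertex; let $\mathcal E$ be the set of these three edges. Note that $\eta_i\in\mathcal E$, and in a merge also $\eta_j\in\mathcal E$.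

Distinct members are at distance at least $t$: for columns in $A_t$ by (ii), for the new part of $R_j$ with $j\notin A_t$ by the choice of $q$ in Step 2, and for $P$ because $d(P,R_k)\ge n\ge t$. Next, suppose a vertex of a member is at distance less than $t$ from $v\in V(B_t)$. If the member is $S_k$, then $v\in\sigma_k\subseteq f(\eta_k)$ by (iii). If it is $E$, the vertex is not on $P$, as $d(P,B_t)>t$, and not on $R_j[y',\infty)$ with $j\notin A_t$ and $y'$ the end of $P$ on $R_j$, as this is at distance at least $t$ from $B_t$. So it lies on $R_i^t$, or on $R_j^t$ in a merge, and (iii) gives $v\in\sigma_i$ or $v\in\sigma_j$. Hence $v\in f(\eta)$ for some $\eta\in\mathcal E$.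

If $q$ is not a vertex, replace it by the nearest end $w$ of the $G$-edge containing it; otherwise let $w=q$. Define $v$ from $p$ likewise. Then $w$ is in the same member and on the same image of an edge of $\mathbb H$ as $q$. And $v$ is on the same image of an edge as $p$, and lies in $B_t$ if $p\in B_t$, in the same member as $p$ otherwise. Moreover $d(v,w)\le d_G(p,q)+1<t$.

If $p\notin B_t$, then $v$ and $w$ lie in the same member. So $x,y$ lie on one edge of $\mathbb H$ or on edges with a common vertex, and $d_{\mathbb H}(x,y)\le2$. If $p\in B_t$, let $x\in e$ with $v\in f(e)$. By the above, $v\in f(\eta)$ for some edge $\eta$ that equals or shares a vertex with an edge containing $y$. As $f(e)$ and $f(\eta)$ have the vertex $v$ in common, $e=\eta$ or $e,\eta$ share a vertex. Going from $x$ along $e$, $\eta$ and the edge of $y$ we get $d_{\mathbb H}(x,y)\le3$. This proves the claim.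

**Step 7: $f$ is $K$-fat and diverging.** Let $d_{\mathbb H}(x,y)>3$. The graph $B_{t_0}$ lies in the images of the three edges at $v_0$, whose points are pairwise at distance at most 2. So not both of $f(x),f(y)$ lie in $B_{t_0}$. Let $t\ge t_0$ be such that both lie in $B_{t+1}$ but not both in $B_t$. The claim gives $d_G(f(x),f(y))\ge t-1\ge K+2>K$.

Now let $d_G(f(x),f(y))\le R\in\mathbb N$. If both points lie in $B_{\max(t_0,R+2)}$, a finite graph which meets finitely many edge images, then $d_{\mathbb H}(x,y)$ is bounded in terms of $R$. Otherwise there is $t\ge\max(t_0,R+2)$ such that both lie in $B_{t+1}$ but not both in $B_t$. As $R<t-1$, the claim gives $d_{\mathbb H}(x,y)\le3$. So $f$ is diverging, and Proposition 11 is proved. $\square$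

## 7. Return probabilities and divergence of random walks

By Lemma 4 and Proposition 5 we may assume from now on that $G$ is vertex-transitive, of degree $\Delta$, 1-ended, and **not of polynomial growth**. To get diverging walks we take independent random walks. Let $P_0$ be the transition operator of simple random walk and $P=\frac12(I+P_0)$ that of *lazy* simple random walk, with symmetric transition probabilities $p_N(x,y)$. As $\|P_0\|\le1$ on $\ell^2(V(G))$, we have $0\le P\le I$ as self-adjoint operators.

Some recollections. The *spectral radius* of simple random walk is $\limsup_N p^{(0)}_N(o,o)^{1/N}$, where $p^{(0)}_N$ are the transition probabilities of $P_0$; it equals the norm of $P_0$ on $\ell^2$. A transitive group $\Gamma$ of automorphisms, closed in the full automorphism group, is *unimodular* iff $|\Gamma_xy|=|\Gamma_yx|$ for all vertices $x,y$, where $\Gamma_x$ is the stabilizer of $x$. Example: $\mathrm{Aut}(\mathbb Z^2)$ is unimodular, because $v\mapsto x+y-v$ exchanges $x$ and $y$, so conjugation by it shows the two orbits to have the same size. Non-example: let $\Gamma$ be the group of automorphisms of the 3-regular tree that fix a given end. Each vertex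 $x$ has one neighbor $y$ towards that end, its parent. Then $\Gamma_x$ fixes $y$, while $\Gamma_y$ exchanges the two children of $y$; so $|\Gamma_xy|=1$ and $|\Gamma_yx|=2$.

We use the following theorems.

**(TT)** (Tessera–Tointon, *A finitary structure theorem for vertex-transitive graphs of polynomial growth*, Combinatorica 41 (2021).) Polynomial growth at one sufficiently large scale persists at all larger scales. We need only this consequence: if $X$ is connected, locally finite, vertex-transitive and $|B(o,n)|\le n^D$ for infinitely many $n$, then $X$ has polynomial growth.

**(SW)** (Soardi–Woess, Math. Z. 205 (1990).) If $X$ is connected, locally finite, vertex-transitive and $\mathrm{Aut}(X)$ is not unimodular, then simple random walk on $X$ has spectral radius less than 1.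

**(MTP)** (Benjamini–Lyons–Peres–Schramm, GAFA 9 (1999).) If $\mathrm{Aut}(X)$ is unimodular and transitive and $F\colon V\times V\to[0,\infty]$ is diagonally invariant, then $\sum_yF(x,y)=\sum_yF(y,x)$.

**Lemma 14.** $\displaystyle\sum_N(N+1)\sup_{x,y}p_N(x,y)<\infty$.

The factor $N+1$ is there because two walks are involved: it counts the ways to write $N=s+t$. It suffices that $p_N$ decays like $N^{-5/2}$, and growth faster than $r^5$ gives this.

*Proof.* **Step 1: the non-unimodular case.** If $\mathrm{Aut}(G)$ is not unimodular, (SW) gives $\|P_0\|<1$, so $\|P\|<1$, and $p_N(x,y)\le\|P\|^N$. So assume that $\mathrm{Aut}(G)$ is unimodular.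

**Step 2: growth.** Let $V(r)=|B(o,r)|$. By (TT) with $D=5$, $V(r)>r^5$ for all large $r$. So there is $c\in(0,1]$ with $V(r)\ge cr^5$ for all integers $r\ge1$.

**Step 3: a Poincaré inequality at scale $r$.** It compares a function with its averages. For finitely supported $\phi\colon V(G)\to\mathbb R$ let
$$\phi_r(x)=\frac1{V(r)}\sum_{y\in B(x,r)}\phi(y),\qquad \mathcal D(\phi)=\sum_{uv\in E(G)}|\phi(u)-\phi(v)|^2 .$$
I claim $\|\phi-\phi_r\|_2^2\le2r^2\mathcal D(\phi)$. Let $\pi(x,y)$ be a uniformly random $x$–$y$ geodesic, and for an edge $e$ let $\Phi(e)=\sum_{(x,y):d(x,y)\le r}\Pr(e\in\pi(x,y))$. If $d(x,y)\le r$, summing differences along $\pi(x,y)$ and using Cauchy–Schwarz gives $|\phi(x)-\phi(y)|^2\le r\sum_{uv\in\pi(x,y)}|\phi(u)-\phi(v)|^2$. Take expectations. With Cauchy–Schwarz for the average,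
$$\|\phi-\phi_r\|_2^2\le\frac1{V(r)}\sum_x\sum_{y\in B(x,r)}|\phi(x)-\phi(y)|^2\le\frac r{V(r)}\sum_{e=uv}\Phi(e)\,|\phi(u)-\phi(v)|^2 .$$
To bound $\Phi$, apply (MTP) to $F(x,z)=\sum_{y\in B(x,r)}\mathbb E\,\#\{e\in\pi(x,y):z\in e\}$, which is diagonally invariant:
$$\sum_{e\ni z}\Phi(e)=\sum_xF(x,z)=\sum_xF(z,x)\le2rV(r),$$
because a geodesic of length $\ell\le r$ has $\ell$ edges, each with two ends, and contributes $2\ell$ in total. So $\Phi(e)\le2rV(r)$ for every edge, and the claim follows.

**Step 4: a recursive inequality for return probabilities.** We have $\|\phi_r\|_\infty\le\|\phi\|_1/V(r)$ and $\|\phi_r\|_1\le\|\phi\|_1$, so $\|\phi_r\|_2^2\le\|\phi\|_1^2/V(r)$. Let $\phi=P^n\delta_o$, so $\|\phi\|_1=1$, and put $u_n=\|\phi\|_2^2=p_{2n}(o,o)\in(0,1]$. Since $0\le P\le I$ implies $P^2\le P$,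
$$\mathcal D(\phi)=\Delta\langle(I-P_0)\phi,\phi\rangle=2\Delta\langle(I-P)\phi,\phi\rangle\le2\Delta\langle(I-P^2)\phi,\phi\rangle=2\Delta(u_n-u_{n+1}).$$
Hence
$$u_n\le2\|\phi-\phi_r\|_2^2+2\|\phi_r\|_2^2\le8\Delta r^2(u_n-u_{n+1})+\frac2{V(r)}. \tag{3}$$

**Step 5: decay.** In (3) take $r=\lceil(4/(cu_n))^{1/5}\rceil$. Then $V(r)\ge cr^5\ge4/u_n$, so the last term is at most $u_n/2$. As $4/(cu_n)\ge1$, we have $r\le2(4/(cu_n))^{1/5}$. So
$$u_n-u_{n+1}\ge\frac{u_n}{16\Delta r^2}\ge c'u_n^{7/5}$$
with $c'>0$ independent of $n$. By convexity of $s\mapsto s^{-2/5}$,
$$u_{n+1}^{-2/5}-u_n^{-2/5}\ge\tfrac25u_n^{-7/5}(u_n-u_{n+1})\ge\tfrac25c'.$$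
Summing, $u_n^{-2/5}\ge\frac25c'n$, so $u_n\le Cn^{-5/2}$ for $n\ge1$. Finally, by transitivity and monotonicity of $u_n$,
$$p_N(x,y)=\langle P^{\lfloor N/2\rfloor}\delta_x,P^{\lceil N/2\rceil}\delta_y\rangle\le\|P^{\lfloor N/2\rfloor}\delta_x\|_2\,\|P^{\lceil N/2\rceil}\delta_y\|_2\le u_{\lfloor N/2\rfloor},$$
and $\sum_N(N+1)N^{-5/2}$ over $N\ge 1$ converges. $\square$

**Lemma 15.** Independent lazy walks $X,Y$ from any vertices $x,y$ are almost surely proper and diverging.

*Proof.* Since $\sum_sp_s(x,v)<\infty$, the expected number of visits to $v$ is finite, so a.s. each vertex is visited finitely often. For divergence let $A_n(v,w)=1$ if $d(v,w)\le n$ and $0$ otherwise. If $d(v,w)=k\le n$, the lazy walk can follow a geodesic for $k$ steps and rest for $n-k$ steps, so $p_n(v,w)\ge(2\Delta)^{-k}2^{-(n-k)}\ge(2\Delta)^{-n}$. Thus $A_n\le(2\Delta)^np_n$ entrywise, and by symmetry of $p_t$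
$$\mathbb E\,\#\{(s,t):d(X_s,Y_t)\le n\}=\sum_{s,t}(P^sA_nP^t)(x,y)\le(2\Delta)^n\sum_N(N+1)\,p_{N+n}(x,y)<\infty$$
by Lemma 14. So for every $n$ the set of pairs is a.s. finite. $\square$

Let $X^1,X^2,\dots$ be independent lazy walks from $o$. Almost surely they are proper and pairwise diverging. Let $M$ be the supremum of all $m$ such that $\Gamma_F$ is complete for some $m$-subset $F$ of the family. All events that we consider are measurable: adjacency in $\Gamma_F$ and $\approx_W$ are defined by countable quantification over $n$ and over the countably many finite paths $Q$, of the events that $Q$ starts and ends in given traces and is at distance at least $n$ from given traces.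

If $\Pr(M=\infty)>0$, then some realization is a family of pairwise diverging proper walks with (Comp), since completeness passes to subsets. Proposition 11 then finishes the proof. The remaining case is that $M<\infty$ almost surely.

## 8. The Markov property excludes half-planes

We want to apply Lemma 10, so we need all triples to form triangles. By Lemma 7(a) a triple gives a triangle or a path, and in a path the middle walk $W$ separates the other two, like the vertical axis in the half-plane. The idea for excluding this is to look at $X'$ and $X''$ from the moving point $W_t$. Send out fresh random walks from $W_t$. They meet all classes of $\approx_W$, and the scale $n_0$ at which different classes are seen to be separated has, by transitivity, a law not depending on $t$. But for large $t$ the connected set $T_{X'}\cup T_{X''}$ is outside every fixed scale around $W_t,W_{t+1},\dots$, and it connects the class of $X'$ to that of $X''$.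

**Proposition 16.** If $M<\infty$ a.s., then for independent lazy walks $W,X',X''$ from $o$, a.s. $X'\approx_WX''$.

*Proof.* For a walk $Z$ from a vertex $x$ let
$$G_n(Z,x)=\{v:d(v,x)>n,\ d(v,T_Z)\ge n\},$$
which decreases in $n$.

**Step 1: a scale whose law does not depend on the base vertex.** Let $Z,a^1,a^2,\dots$ be i.i.d. lazy walks from $x$; a.s. they pairwise diverge. Representatives of distinct $\approx_Z$-classes among the $a^i$ span a complete $\Gamma$, by Lemma 9. So the number of classes is at most the quantity $M$ of the family $(a^i)$, which is a.s. finite by transitivity. Let $m_0$ be least such that $a^1,\dots,a^{m_0}$ meet all these classes. Let $n_0$ be least such that for all $i,j\le m_0$ with $a^i\not\approx_Za^j$ there is no $T_{a^i}$–$T_{a^j}$ path in $G_{n_0}(Z,x)$. Then $n_0<\infty$ a.s., because there are finitely many pairs and $\approx_Z$ may be tested with base vertex $x$. By transitivity the law of $n_0$ does not depend on $x$.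

**Step 2: fresh walks meet the class of any independent walk.** I claim:

*(C) A lazy walk $X'$ from any vertex $y$, independent of $(Z,a^1,a^2,\dots)$, is a.s. $\approx_Z$ to some $a^i$.*

Let $\beta(y)$ be the probability that it is not. First let $y=x$ and put $a^0=X'$. Let $s_m$ be the number of $i\in\{0,\dots,m\}$ with $a^i\not\approx_Za^j$ for all $j\in\{0,\dots,m\}\setminus\{i\}$, and $\kappa'$ the number of classes of $\{a^i\}_{i\ge0}$, which is a.s. finite as in Step 1. Given $Z$, the walks $a^i$, $i\ge0$, are i.i.d. So by exchangeability each index in $\{0,\dots,m\}$ is equally likely to be counted by $s_m$, and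
$$\beta(x)\le\frac{\mathbb E\,s_m}{m+1}\le\mathbb E\min\Bigl(1,\frac{\kappa'}{m+1}\Bigr)\longrightarrow0\qquad(m\to\infty)$$
by dominated convergence. Thus $\beta(x)=0$. For general $y$, a walk from $x$ visits $y$ with positive probability. After its first visit it is a walk from $y$ independent of $(Z,a^1,a^2,\dots)$, and $\approx_Z$ depends only on tails. By the strong Markov property, $0=\beta(x)\ge\Pr_x(\text{hit }y)\,\beta(y)$, so $\beta(y)=0$.

**Step 3: the view from $W_t$.** Let $\varepsilon>0$ and choose $n$ with $\Pr(n_0\le n)\ge1-\varepsilon$. Let $W,X',X''$ be independent lazy walks from $o$, let $t\ge0$, and let $Z=W[t,\infty)$ be the walk $W_t,W_{t+1},\dots$. Let $a^1,a^2,\dots$ be lazy walks from $W_t$, conditionally independent of everything else and of each other given $W_t$. By the Markov property, given $W_t=x$ the walks $Z,a^1,a^2,\dots$ are i.i.d. from $x$ and independent of $(X',X'')$. Let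
$$\mathcal A_t=\{n_0(Z,a^1,a^2,\dots)\le n\},\qquad\mathcal B_t=\{T_{X'}\cup T_{X''}\subseteq G_n(Z,W_t)\}.$$
Then $\Pr(\mathcal A_t)\ge1-\varepsilon$ for every $t$, by Step 1. If $\mathcal B_t$ fails, there are $u\ge t$ and $s$ with $d(X'_s,W_u)\le n$ or $d(X''_s,W_u)\le n$. By Lemma 15 there are a.s. only finitely many such pairs $(s,u)$ in all, so $\Pr(\mathcal B_t)\to1$ as $t\to\infty$. By (C), a.s. $X'\approx_Za^i$ and $X''\approx_Za^j$ for some $i,j$, which we may take to be at most $m_0$ because $a^1,\dots,a^{m_0}$ meet all classes.

**Step 4: the contradiction.** Suppose $\mathcal A_t\cap\mathcal B_t$ holds and $X'\not\approx_WX''$. As only tails matter, $X'\not\approx_ZX''$. Then $a^i\not\approx_Za^j$ by transitivity of $\approx_Z$. As $n_0\le n$, there is no $T_{a^i}$–$T_{a^j}$ path in $G_n(Z,W_t)$. On the other hand, by the definition of $\approx_Z$ with base vertex $W_t$, there are a $T_{a^i}$–$T_{X'}$ path and a $T_{X''}$–$T_{a^j}$ path in $G_n(Z,W_t)$. The set $T_{X'}\cup T_{X''}$ is connected, since both walks start at $o$, and contained in $G_n(Z,W_t)$. Together they contain a $T_{a^i}$–$T_{a^j}$ path in $G_n(Z,W_t)$, a contradiction. So for every $t$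
$$\Pr(X'\not\approx_WX'')\le\varepsilon+\Pr(\mathcal B_t^c).$$
Let $t\to\infty$, then $\varepsilon\to0$. $\square$

**Proof of Theorem 1.** By Lemma 4 let $G$ be vertex-transitive, and by Proposition 5 let $G$ be not of polynomial growth. If $\Pr(M=\infty)>0$, we are done, as seen at the end of Section 7. Let $M<\infty$ a.s. By Proposition 16, a.s. $X^j\approx_{X^i}X^k$ for all distinct $i,j,k$, that is, $X^j\sim X^k$ in $\Gamma_{\{X^i,X^j,X^k\}}$. Fix a realization for which this holds, the walks are proper and pairwise diverging, and $M<\infty$. Then $\Gamma_F$ is a triangle for all 3-subsets $F$, and (Comp) fails. By Lemma 10 some infinite subfamily satisfies (Cyc). Proposition 11 gives $K$-fat diverging subdivisions of $\mathbb H$ for every $K$. $\square$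

In particular, every connected, locally finite, 1-ended vertex-transitive graph, and every connected, locally finite, 1-ended quasi-transitive graph, contains a diverging subdivision of $\mathbb H$.
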